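\title{An $\epsilon$-regularity theorem for the heat flow of biharmonic maps into compact manifolds}

\begin{abstract}
We prove that a weak solution of the heat flow of extrinsic biharmonic maps into an arbitrary compact manifold $N\subset\mathbb R^{L+1}$ without boundary is smooth, with scale invariant bounds on all derivatives, in every parabolic cylinder where the scale invariant Morrey norms of $\nabla^2u$ and $\partial_tu$ are small. This answers affirmatively a question from the work of Hineman, Huang and Wang. The proof mollifies $u$ in space at all scales and transports a frame of $u^*TN$ parallel along the scale parameter. In this gauge the connection form obeys pointwise bounds by a weak oscillation seminorm times maximal functions, the critical quadratic terms of the equation become cubic, and the seminorm decays. The gauge is never differentiated in time.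
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The flow}
Let $n\ge4$, let $\Omega\subset\mathbb R^n$ be a bounded smooth domain, and let $N\subset\mathbb R^{L+1}$ be a smooth compact submanifold without boundary, of dimension between $1$ and $L$, with the induced metric. For $y\in N$ let $\Pi(y)$ be the orthogonal projection of $\mathbb R^{L+1}$ onto $T_yN$. A variation of a map $u:\Omega\to N$ within $N$ has a velocity field $V$ tangent to $N$ along $u$, and the first variation of the energy $\frac12\int_\Omega|\Delta u|^2$ is $\int\langle\Delta u,\Delta V\rangle$. The formal $L^2$ gradient flow of this energy, the \emph{heat flow of (extrinsic) biharmonic maps}, is therefore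
\begin{equation}\label{eq:flow}
\partial_tu+\Delta^2u\ \perp\ T_uN .
\end{equation}
For the unit sphere $N=\mathbb S^L$, applying $\Delta$ to $\langle u,\Delta u\rangle+|\nabla u|^2=0$ computes the normal part of $\Delta^2u$, and \eqref{eq:flow} reads
\[
\partial_t u+\Delta^2 u=-\big(|\Delta u|^2+\Delta(|\nabla u|^2)+2\langle\nabla u,\nabla\Delta u\rangle\big)u .
\]
Let $W^{2,2}(\Omega,N)$ be the set of $v\in W^{2,2}(\Omega,\mathbb R^{L+1})$ with $v(x)\in N$ for a.e.\ $x$, and for $0<T<\infty$ let
\[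
W^{1,2}_2(\Omega\times[0,T],N)=\{v\in L^2([0,T],W^{2,2}(\Omega,N)):\ \partial_t v\in L^2([0,T],L^2(\Omega))\}.
\]
A map $u$ in this class is a \emph{weak solution} of \eqref{eq:flow} if
\begin{equation}\label{eq:weakdef}
\int\langle\partial_tu,\Pi(u)\phi\rangle+\langle\Delta u,\Delta(\Pi(u)\phi)\rangle=0\qquad\text{for all }\phi\in C_c^\infty(\Omega\times(0,T);\mathbb R^{L+1}).
\end{equation}
We check in Section~\ref{sec:prelim} that the integrand is integrable.

\subsection{Scaling and Morrey norms}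
If $u$ solves \eqref{eq:flow}, so does $(x,t)\mapsto u(x_0+rx,t_0+r^4t)$. The sets adapted to this scaling are the cylinders
\[
P_r(x,t)=B_r(x)\times[t-r^4,t],\qquad B_r(x)=\{y:|y-x|\le r\},
\]
and the quantities $r^{-n}\int_{P_r(z)}|\nabla^2u|^2$ and $r^{4q-n-4}\int_{P_r(z)}|\partial_tu|^q$ are invariant. Morrey norms take their supremum over centers and scales: for $U=U_1\times U_2\subset\mathbb R^n\times\mathbb R$, $0\le\lambda\le n+4$ and $0<R\le\infty$,
\[
\|f\|_{M^{p,\lambda}_R(U)}=\Big(\sup_{(x,t)\in U}\ \ \sup_{0<r<\min\{R,\ \operatorname{dist}(x,\partial U_1),\ t^{1/4}\}} r^{\lambda-n-4}\int_{P_r(x,t)}|f|^p\Big)^{1/p}.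
\]
The restriction $r<t^{1/4}$ keeps the cylinders in positive times. The invariant choices are $M^{p,2p}$ for $\nabla^2u$ and $M^{p,4p}$ for $\partial_tu$.

Near a point where $u$ is smooth, these norms on a cylinder of radius $R$ are $O(R^2)$ and $O(R^4)$, so they are small at small scales. An $\epsilon$-regularity theorem is the converse: smallness forces smoothness. One expects it because small scale invariant norms should make the equation a perturbation of the linear equation $\partial_tu+\Delta^2u=0$. The obstacle is that the nonlinearity contains terms of the size $|\nabla^2u|^2$, which are only integrable, and linear theory gains nothing from an $L^1$ right side with critical scaling. Finiteness of the norms is not enough.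

\begin{example}\label{ex:singular}
Let $n\ge5$, $N=\mathbb S^{n-1}$, let $\Omega$ be the unit ball and $u(x,t)=x/|x|$. Then $|\nabla^ju|\le C_j|x|^{-j}$, so $u(\cdot,t)\in W^{2,2}$. From $\Delta(x_i|x|^a)=a(a+n)x_i|x|^{a-2}$ we get $\Delta^2u=3(n-1)(n-3)|x|^{-4}u$, which is normal to the sphere. The field $V=\Pi(u)\phi$ satisfies $|\nabla^jV|\le C|x|^{-j}$ for $j\le2$. Multiplying it by a cutoff that vanishes on $B_\nu(0)$ and equals $1$ outside $B_{2\nu}(0)$ changes $\int\langle\Delta u,\Delta V\rangle$ by $O(\nu^{n-4})$, and after the cutoff the integral vanishes by integration by parts. So $u$ is a discontinuous weak solution, while $\partial_tu=0$ and $r^{-n}\int_{P_r(z)}|\nabla^2u|^2\le Cr^{4-n}\int_{B_r(0)}|y|^{-4}dy\le C$.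
\end{example}

\subsection{The question and the result}
Throughout, $z_0=(x_0,t_0)\in\Omega\times(0,T]$ and
\begin{equation}\label{eq:R0}
0<R_0\le\tfrac12\min\{\operatorname{dist}(x_0,\partial\Omega),\,t_0^{1/4}\}.
\end{equation}
For $N=\mathbb S^L$ the following is known. For $\frac32<p\le2$ there are $\epsilon_p>0$ and constants $C=C(m,n,p,L)$ such that every weak solution with
\[
\|\nabla^2u\|_{M^{p,2p}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{p,4p}_{R_0}(P_{R_0}(z_0))}\le\epsilon_p
\]
is smooth in $P_{R_0/16}(z_0)$ and satisfies $|\nabla^mu(z_0)|\le C\epsilon_pR_0^{-m}$ for all $m\ge1$. The question, which we take from Hineman, Huang and Wang \cite{HHW}, is whether this theorem holds with $p=2$ for every compact $N$ without boundary. The answer is yes. For a closed cylinder $P$, we write $u\in C^\infty(P,N)$ if $u$ has a representative that is smooth in the interior of $P$ and all of whose space-time derivatives extend continuously to $P$; $\operatorname{diam}N$ is the diameter of $N$ in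 $\mathbb R^{L+1}$.

\begin{theorem}\label{thm:main}
Let $N\subset\mathbb R^{L+1}$ be a smooth compact submanifold without boundary, $n\ge4$, $1<q\le2$ and $0<\vartheta<1$. There are $\epsilon>0$ and $C_m$ $(m\ge1)$, depending only on $n,N,q,\vartheta$ (and $m$), such that the following holds. If $u\in W^{1,2}_2(\Omega\times[0,T],N)$ is a weak solution of \eqref{eq:flow}, $z_0$ and $R_0$ satisfy \eqref{eq:R0}, and
\[
\delta:=\|\nabla^2u\|_{M^{2,4}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{q,4q}_{R_0}(P_{R_0}(z_0))}\le\epsilon ,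
\]
then $u\in C^\infty(P_{\vartheta R_0}(z_0),N)$, and for all $z\in P_{\vartheta R_0}(z_0)$ and $m\ge1$,
\begin{equation}\label{eq:mainbound}
|\nabla^mu(z)|\le C_m R_0^{-m}(\delta+\gamma),\qquad \gamma:=\min\Big\{\operatorname{diam}N,\ R_0^{-n-3}\int_{P_{R_0}(z_0)}|\nabla u|\Big\}.
\end{equation}
The constants do not depend on $T$ or $\Omega$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $N$ as above there are $\epsilon>0$ and constants $C=C(m,n,N)$ such that every weak solution with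
$\|\nabla^2u\|_{M^{2,4}_{R_0}(P_{R_0}(z_0))}+\|\partial_tu\|_{M^{2,8}_{R_0}(P_{R_0}(z_0))}\le\epsilon$
satisfies $u\in C^\infty(P_{R_0/16}(z_0),N)$ and $|\nabla^mu(z_0)|\le C\epsilon R_0^{-m}$ for all $m\ge1$.
\end{corollary}

\begin{proof}
Take $q=2$ and $\vartheta=\frac1{16}$ in Theorem~\ref{thm:main}. Then $\delta+\gamma\le\epsilon+\operatorname{diam}N=C'\epsilon$, where $C'=1+\operatorname{diam}N/\epsilon$ depends only on $n$ and $N$.
\end{proof}

In the corollary $\epsilon$ is the fixed threshold. It cannot be replaced by the actual norm $\delta$, and this is why $\gamma$ appears in \eqref{eq:mainbound}.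

\begin{example}\label{ex:segment}
Let $N\subset\mathbb R^2$ be a smooth closed curve containing $[-1,1]\times\{0\}$, and let $u(x,t)=(ax_1,0)$ with $a\ne0$ and $|ax_1|\le1$ on $\Omega$. Then $u$ is a solution with $\delta=0$ and $|\nabla u|=|a|$. On the sphere this cannot happen, since there $|\nabla u|^2=-\langle u,\Delta u\rangle\le|\Delta u|$.
\end{example}

The assumption $n\ge4$ makes the exponent $4q\le8$ admissible in the definition of the Morrey norm; the estimates below make no other use of it.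

\subsection{Plan}
Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:idea} introduces the oscillation seminorm $\Phi$, states the local form of the theorem (Proposition~\ref{prop:local}), and shows the difficulty and its remedy for the target $\mathbb S^1$. Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Proposition~\ref{prop:local}. Sections~\ref{sec:mollify}--\ref{sec:decay} are the core: pointwise bounds, the gauge, and the decay of $\Phi$, which gives H\"older continuity. Section~\ref{sec:smooth} passes from H\"older continuity to smoothness.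

\section{Preliminaries}\label{sec:prelim}

Constants $C$ depend only on $n,N,q$ and on displayed subscripts. The symbols $\nabla,\Delta,\partial_i,\partial^a$ refer to the space variables, repeated indices $i,j\in\{1,\dots,n\}$ are summed, and $P_r=P_r(0,0)$, $B_r=B_r(0)$. Matrices carry the Hilbert--Schmidt norm, which is invariant under multiplication by orthogonal matrices. We write $L^2W^{2,2}$ for $L^2$ in time with values in $W^{2,2}$ in space, and $u(t)=u(\cdot,t)$.

\subsection{The target}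
Since $N$ is compact there is $\delta_N>0$ such that the nearest point projection $\pi$ is smooth on $N_{\delta_N}=\{y:\operatorname{dist}(y,N)<\delta_N\}$, and $D\pi(y)=\Pi(y)$ for $y\in N$. Extend $\Pi$ to $N_{\delta_N}$ by $\Pi(y):=\Pi(\pi(y))$, which is again an orthogonal projection. After shrinking $\delta_N$, both $\pi$ and $\Pi$ agree on $N_{\delta_N}$ with smooth compactly supported maps on $\mathbb R^{L+1}$, denoted by the same letters; in particular they are Lipschitz and all their derivatives are bounded. Put $\Pi^\perp=I-\Pi$. For $y,p\in N$, Taylor's formula gives $y-p=\pi(y)-\pi(p)=\Pi(p)(y-p)+O(|y-p|^2)$, so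
\begin{equation}\label{eq:quad}
|\Pi^\perp(p)(y-p)|\le C|y-p|^2\qquad(y,p\in N).
\end{equation}

\subsection{Standard inequalities}\label{ss:facts}
We use the following facts.
\begin{itemize}
\item \emph{Poincar\'e.} If $c$ is the mean of $f$ on a ball $B$ of radius $\rho$, then $\int_B|f-c|\le C\rho\int_B|\nabla f|$. Applying this twice gives an affine $\ell$ with $\int_B|f-\ell|\le C\rho^2\int_B|\nabla^2f|$. The mean may be replaced by $c'=\int wf$ for a weight $w$ supported in $B$ with $\int w=1$, $|w|\le C\rho^{-n}$, because $|c'-c|\le C\rho^{-n}\int_B|f-c|$.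
\item \emph{Gagliardo--Nirenberg.} If $f\in W^{2,2}\cap L^\infty$ has compact support, then $\|\nabla f\|_{L^4}^2\le C\|f\|_{L^\infty}\|\nabla^2f\|_{L^2}$. For smooth $f$ this follows from $\int|\nabla f|^4=-\int\langle f,\partial_i(|\nabla f|^2\partial_if)\rangle$; in general mollify.
\item \emph{Product rule.} If $f,g\in W^{1,2}$, then $fg\in W^{1,1}$ and $\partial_i(fg)=\partial_if\,g+f\,\partial_ig$.
\item \emph{Maximal function.} The Hardy--Littlewood maximal function $Mf$ on $\mathbb R^n$ satisfies $\|Mf\|_{L^2}\le C\|f\|_{L^2}$ and $|\{Mf>a\}|\le C\|f\|_{L^1}/a$. The second bound gives Kolmogorov's inequality $\int_E(Mf)^{1/2}\le\int_0^\infty\min\{|E|,C\|f\|_{L^1}a^{-2}\}\,da\le C(|E|\,\|f\|_{L^1})^{1/2}$.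
\end{itemize}

\subsection{Maps into $N$}
Let $u\in W^{1,2}_2(\Omega\times[0,T],N)$. Since $\partial_tu\in L^2$, we have $u\in C([0,T];L^2(\Omega))$, so $u(t)$ is defined for \emph{every} $t$; it is $N$-valued a.e., being an $L^2$ limit of $N$-valued slices. The Gagliardo--Nirenberg inequality, applied to $\kappa u(t)$ with a cutoff $\kappa$, squared and integrated in $t$, gives $\nabla u\in L^4(\Omega'\times[0,T])$ for $\Omega'\Subset\Omega$. By the chain rule $\Pi(u)\in L^2W^{2,2}(\Omega')$ with
\[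
|\nabla(\Pi(u))|\le C|\nabla u|,\qquad|\nabla^2(\Pi(u))|\le C(|\nabla^2u|+|\nabla u|^2),
\]
so \eqref{eq:weakdef} makes sense. Differentiating $u=\pi(u)$ shows that $\partial_tu$ and $\partial_iu$ are tangent, and differentiating $\Pi^\perp(u)\partial_iu=0$ once more gives the third identity in
\begin{equation}\label{eq:normal}
\Pi^\perp(u)\partial_tu=0,\qquad\Pi^\perp(u)\partial_iu=0,\qquad\Pi^\perp(u)\Delta u=-\partial_i(\Pi^\perp(u))\,\partial_iu .
\end{equation}
In particular $|\Pi^\perp(u)\Delta u|\le C|\nabla u|^2$: \emph{the normal part of $\Delta u$ is quadratic in $\nabla u$}. This is the basic structural fact of the proof.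

\subsection{Rough test fields}
Call $\phi:\Omega\times[0,T]\to\mathbb R^{L+1}$ \emph{admissible} if $\phi\in L^\infty\cap L^2W^{2,2}$ and $\phi$ vanishes for $x$ outside a compact subset of $\Omega$. No regularity in time is required, so factors such as $1_{\{t\le\tau\}}$ are allowed. As above, $\nabla\phi\in L^4$.

\begin{lemma}\label{lem:weak}
Let $u$ be a weak solution. If $V$ is admissible and $\Pi(u)V=V$, then
\begin{equation}\label{eq:tangent}
\int\langle\partial_tu,V\rangle+\langle\Delta u,\Delta V\rangle=0 .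
\end{equation}
If $\phi$ is admissible, then
\begin{equation}\label{eq:div}
\int\langle\partial_tu,\phi\rangle+\langle\Delta u,\Delta\phi\rangle=\int-\langle F_i,\partial_i\phi\rangle+\langle f,\phi\rangle,
\end{equation}
where
\[
F_i=-\partial_i\big(\partial_j(\Pi^\perp(u))\,\partial_ju\big)-2\,\partial_i(\Pi^\perp(u))\,\Delta u,\qquad f=\Delta(\Pi^\perp(u))\,\Delta u,
\]
and
\begin{equation}\label{eq:Ff}
|F|\le C(|\nabla u||\nabla^2u|+|\nabla u|^3),\qquad|f|\le C|\nabla^2u|\,(|\nabla^2u|+|\nabla u|^2).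
\end{equation}
\end{lemma}

\begin{proof}
We first extend \eqref{eq:weakdef} to admissible $\phi$. The integrand is in $L^1$, so it suffices to treat $\phi1_{[\nu,T-\nu]}(t)$ and let $\nu\to0$. Space-time mollifications $\phi_k\in C_c^\infty(\Omega\times(0,T))$ of this function, which we call $\phi$ again, are uniformly bounded and converge to $\phi$ in $L^2W^{2,2}$ and, along a subsequence, a.e. Put $\psi_k=\phi_k-\phi$. By Gagliardo--Nirenberg on slices, $\int\|\nabla\psi_k(t)\|_{L^4}^4dt\le C\|\psi_k\|_{L^\infty}^2\|\nabla^2\psi_k\|^2_{L^2}\to0$. In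
\[
\Delta(\Pi(u)\psi_k)=\Delta(\Pi(u))\,\psi_k+2\,\partial_i(\Pi(u))\,\partial_i\psi_k+\Pi(u)\Delta\psi_k
\]
the first term tends to $0$ in $L^2$ by dominated convergence, the second by H\"older's inequality with exponents $4,4$, and the third because $\psi_k\to0$ in $L^2W^{2,2}$. This proves the extension, and \eqref{eq:tangent} is a special case. For \eqref{eq:div} write $\Pi(u)\phi=\phi-\Pi^\perp(u)\phi$. Since $\Pi^\perp(u)\partial_tu=0$ and $\Pi^\perp(u)$ and its derivatives are symmetric matrices, the left side of \eqref{eq:div} equals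
\[
\int\langle\Delta u,\Delta(\Pi^\perp(u)\phi)\rangle=\int\langle\Pi^\perp(u)\Delta u,\Delta\phi\rangle+2\langle\partial_i(\Pi^\perp(u))\Delta u,\partial_i\phi\rangle+\langle f,\phi\rangle .
\]
By \eqref{eq:normal} and the product rule, $\Pi^\perp(u)\Delta u=-\partial_j(\Pi^\perp(u))\partial_ju$ lies on a.e.\ slice in $L^2$ locally and has a gradient bounded by $C(|\nabla u||\nabla^2u|+|\nabla u|^3)$, which is locally in $L^{4/3}$. So the first term may be integrated by parts, first for mollified $\phi(t)$ and then in the limit, since $\Delta\phi(t)\in L^2$ and $\nabla\phi(t)\in L^4$.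
\end{proof}

By Lemma~\ref{lem:weak} the weak formulation restricts to subintervals of time, and it is invariant under translation and parabolic scaling. We say that $u$ is a \emph{weak solution on a cylinder $P$} if it is a weak solution on some $\Omega\times I\supset P$, with $I$ a compact interval.

\subsection{The fundamental solution}\label{ss:kernel}
Let $g$ be the radial Schwartz function with Fourier transform $e^{-|\xi|^4}$, so $\int g=1$, and let $b(x,t)=t^{-n/4}g(xt^{-1/4})$ for $t>0$, $b=0$ for $t\le0$. For $t>0$ we have $\partial_tb+\Delta^2b=0$, and every derivative $\partial_t^l\nabla^kb$ has the form $t^{-(n+k+4l)/4}\tilde g(xt^{-1/4})$ with $\tilde g$ Schwartz. Hence $b$ is smooth on $\mathbb R^{n+1}\setminus\{0\}$ and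
\begin{equation}\label{eq:kernel}
|\partial_t^l\nabla^kb(x,t)|\le C_{k,l}(|x|+|t|^{1/4})^{-n-k-4l},\qquad\|\nabla^kb(t)\|_{L^1(\mathbb R^n)}\le C_kt^{-k/4}.
\end{equation}
In particular $\nabla^kb\in L^1(\mathbb R^n\times(0,1))$ for $k\le3$. For $\varphi\in C_c^\infty(\mathbb R^n\times(-\infty,0);\mathbb R^{L+1})$ define the backward potential
\begin{equation}\label{eq:backward}
\zeta_\varphi(y,\tau)=\int b(x-y,t-\tau)\varphi(x,t)\,dx\,dt=\int_\tau^0b(t-\tau)*\varphi(t)\,dt\qquad(\tau\le0).
\end{equation}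
It is smooth and vanishes for $\tau$ near $0$. Differentiating the second expression, with $b(s)*\varphi(t)\to\varphi(t)$ as $s\downarrow0$ and $\partial_s(b(s)*\varphi(t))=-b(s)*\Delta^2\varphi(t)$, gives $(-\partial_\tau+\Delta^2)\zeta_\varphi=\varphi$. For $|a|\le3$ we have $\partial^a\zeta_\varphi(y,\tau)=(-1)^{|a|}\int(\partial^ab)(x-y,t-\tau)\varphi(x,t)\,dx\,dt$, so by Fubini, for compactly supported $w\in L^1(\mathbb R^n\times(-\infty,0])$,
\begin{equation}\label{eq:dual}
\int\langle w,\partial^a\zeta_\varphi\rangle=(-1)^{|a|}\int\langle\partial^ab*w,\varphi\rangle\qquad(|a|\le3),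
\end{equation}
where $*$ is convolution in space-time. Since $\partial^a\zeta_\varphi=\zeta_{\partial^a\varphi}$, this also shows that $\partial^ab*w$ is the weak derivative $\partial^a(b*w)$ for $|a|\le3$. Finally, for a smooth cutoff $\kappa(x,t)$ we write
\[
[\Delta^2,\kappa]\zeta=\Delta^2(\kappa\zeta)-\kappa\Delta^2\zeta=\sum_{|a|\le3}c_a\,\partial^a\zeta ,
\]
where the $c_a$ are smooth and supported in $\operatorname{supp}\nabla\kappa$.

\section{The oscillation seminorm and the main idea}\label{sec:idea}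

\subsection{The local statement}
Example~\ref{ex:segment} shows that the hypothesis of Theorem~\ref{thm:main} does not make $\nabla u$ small. It is convenient to add this smallness as a third condition, which will hold on smaller cylinders.

\begin{definition}\label{def:H}
A weak solution $u$ on $P_r(z)$ satisfies $(H_\epsilon)$ on $P_r(z)$ if for all $P_\rho(z')\subset P_r(z)$,
\[
\rho^{-n}\int_{P_\rho(z')}|\nabla^2u|^2\le\epsilon^2,\qquad \rho^{4q-n-4}\int_{P_\rho(z')}|\partial_tu|^q\le\epsilon^q,\qquad \rho^{-n-3}\int_{P_\rho(z')}|\nabla u|\le\epsilon .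
\]
\end{definition}

\begin{proposition}\label{prop:local}
There are $\epsilon_1>0$ and $C_m$ such that if $(H_\epsilon)$ holds on $P_1$ with $\epsilon\le\epsilon_1$, then $u\in C^\infty(P_{1/512},N)$ and $|\nabla^mu|\le C_m\epsilon$ on $P_{1/512}$ for $m\ge1$. Moreover $|\partial_t^l\nabla^mu|\le C_{l,m}$ there for all $l,m\ge0$.
\end{proposition}

The main step is to show that $u$ is H\"older continuous, and we do this by proving the decay of a weak measure of oscillation. Let $\|\phi\|_{C^2}=\sup(|\phi|+|\nabla\phi|+|\nabla^2\phi|)$ and $\mathcal K=\{\phi\in C^2_c(\mathbb R^n):\operatorname{supp}\phi\subset B_1,\ \|\phi\|_{C^2}\le1\}$. For $z=(x,t)$ put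
\begin{align*}
\omega(z,\rho)&=\inf_{c\in\mathbb R^{L+1}}\ \sup_{\phi\in\mathcal K,\ \tau\in[t-\rho^4,t]}\Big|\rho^{-n}\int\phi\Big(\frac{y-x}\rho\Big)(u(y,\tau)-c)\,dy\Big|+\rho^{-n-3}\int_{P_\rho(z)}|\nabla u|,\\
\Phi(z,r)&=\sup\{\omega(z',\rho):P_\rho(z')\subset P_r(z)\}.
\end{align*}
Like $(H_\epsilon)$, both are invariant under parabolic scaling. The first part of $\omega$ says that all smooth averages of $u$ at scale $\rho$, \emph{on every time slice}, are close to one constant. Precisely, if $\phi_1,\phi_2\in C_c^2$ are supported in $B_1$ with $\int\phi_1=\int\phi_2$, and $\tau_1,\tau_2\in[t-\rho^4,t]$, then subtracting $c$ from $u$ in both integrals gives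
\begin{equation}\label{eq:test}
\Big|\rho^{-n}\int\phi_1\Big(\frac{y-x}\rho\Big)u(y,\tau_1)\,dy-\rho^{-n}\int\phi_2\Big(\frac{y-x}\rho\Big)u(y,\tau_2)\,dy\Big|\le\big(\|\phi_1\|_{C^2}+\|\phi_2\|_{C^2}\big)\,\omega(z,\rho).
\end{equation}
The choice $\phi_2=0$ is allowed when $\int\phi_1=0$.

\begin{lemma}\label{lem:slices}
If $(H_\epsilon)$ holds on $P_r(z)$, then for each $P_\rho(z')\subset P_r(z)$, $z'=(x',t')$, there is $c$ with $\rho^{-n}\int_{B_\rho(x')}|u(\tau)-c|\le C\epsilon$ for \emph{all} $\tau\in[t'-\rho^4,t']$. Hence $\Phi(z,r)\le C_0\epsilon$.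
\end{lemma}

\begin{proof}
Let $a(\tau)$ be the mean of $u(\tau)$ on $B_\rho(x')$. By Poincar\'e, $\int_{P_\rho(z')}|u-a(\tau)|\le C\rho\int_{P_\rho(z')}|\nabla u|\le C\epsilon\rho^{n+4}$, so $\int_{B_\rho(x')}|u(\tau_1)-a(\tau_1)|\le C\epsilon\rho^n$ for some $\tau_1$. By H\"older,
\begin{equation}\label{eq:ut1}
\int_{P_\rho(z')}|\partial_tu|\le C\rho^{(n+4)(1-1/q)}\big(\epsilon^q\rho^{n+4-4q}\big)^{1/q}=C\epsilon\rho^n ,
\end{equation}
and this bounds $\int_{B_\rho(x')}|u(\tau)-u(\tau_1)|$ for every $\tau$. Take $c=a(\tau_1)$.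
\end{proof}

This is the first use of the condition on $\partial_tu$: it turns space-time averages into bounds on each slice.

\subsection{What has to be gained}
Suppose $(H_\epsilon)$ holds on $P_1$ and let $\Phi=\Phi(0,1)$. We want to show that, for a suitable point $p\in N$, the component $\Pi(p)(u-p)$ solves $\partial_t+\Delta^2=0$ up to an error, and to deduce that $\omega$ at a scale $\theta\ll1$ is smaller than $\Phi$. Equation \eqref{eq:div} gives an error of size $\epsilon^2$ against bounded test functions. This yields $\omega(0,\theta)\le C\theta\Phi+C_\theta\epsilon^2$, which does not iterate to a decay, because we do not know that $\epsilon$ improves at smaller scales. We need an error $\epsilon\Phi$.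

Two pointwise bounds, proved in Section~\ref{sec:mollify}, are available. Let $\mu$ be, up to adding $\Phi$, the maximal function of $\nabla^2u$, so $\|\mu\|_{L^2}\le C\epsilon$. First, $|\nabla u|^2\le C\Phi\mu$; hence any term bounded by $|\nabla u|^2|\nabla^2u|$ or $|\nabla u|^3$, which we call \emph{cubic}, has integral $O(\epsilon\Phi)$. Second, $|u-p|\le C\Phi\Lambda$, where $\Lambda$ is a logarithm of a maximal function: it lies in every $L^a$, $a<\infty$, but is not known to be bounded.

The obvious test field is $V=\Pi(u)\zeta$ with $\zeta$ smooth and $T_pN$-valued. The worst term in \eqref{eq:tangent} is $\langle\Delta u,\Delta\Pi\,\zeta\rangle$, where $\Pi=\Pi(u)$. Split $\Delta u$ and $\zeta$ into tangential and normal parts. The contribution of $\Pi^\perp\Delta u$ is cubic by \eqref{eq:normal}. Applying $\Delta$ to $\Pi^2=\Pi$ gives $\Pi\,\Delta\Pi\,\Pi=-2\Pi\,\partial_i\Pi\,\partial_i\Pi\,\Pi$, so the tangential--tangential part is cubic as well. What remains is $\langle\Pi\Delta u,\Delta\Pi\,\Pi^\perp\zeta\rangle$,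 whose leading part has the size $|\nabla^2u|^2|u-p|$. This pairs a function that is only in $L^1$ with the unbounded $\Phi\Lambda$. The obvious argument fails by a logarithm.

\subsection{The circle}\label{ss:circle}
Let $N=\mathbb S^1\subset\mathbb C=\mathbb R^2$ and $p=1$, and for this computation let $u=e^{i\varphi}$ with $\varphi$ smooth. The unit tangent is $iu$, and
\[
\partial_tu=\partial_t\varphi\;iu,\qquad\partial_ju=\partial_j\varphi\;iu,\qquad\Delta u=\Delta\varphi\;iu-|\nabla\varphi|^2u .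
\]
Take $V=iu\,\zeta$ with $\zeta$ real. Then $\Delta V=i\Delta u\,\zeta+2i\,\partial_ju\,\partial_j\zeta+iu\,\Delta\zeta$. Here $\langle\Delta u,i\Delta u\rangle=0$; the vector $i\,\partial_ju=-\partial_j\varphi\,u$ is normal, so $\langle\Delta u,i\,\partial_ju\rangle=|\nabla\varphi|^2\partial_j\varphi$; and $\langle\Delta u,iu\rangle=\Delta\varphi$. Thus \eqref{eq:tangent} reads
\begin{equation}\label{eq:circle}
\int\partial_t\varphi\,\zeta+\Delta\varphi\,\Delta\zeta+2|\nabla\varphi|^2\nabla\varphi\cdot\nabla\zeta=0 ,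
\end{equation}
and the nonlinearity is cubic. The obvious field is $\Pi(u)(ip\,\zeta)=iu\cos\varphi\,\zeta$. It amounts to replacing $\zeta$ by $\cos\varphi\,\zeta$ in \eqref{eq:circle}, and $\Delta\varphi\,\Delta(\cos\varphi)\,\zeta$ contains $-\sin\varphi\,(\Delta\varphi)^2\zeta$, the bad term found above.

To read \eqref{eq:circle} as an equation for $\langle u,ip\rangle$, write $\partial_t\varphi=\langle\partial_tu,iu\rangle=\langle\partial_tu,ip\rangle+\langle\partial_tu,i(u-p)\rangle$ and $\Delta\varphi=\langle\Delta u,ip\rangle+\langle\Delta u,i(u-p)\rangle$. The factor $u-p$ appears again, but now against $\partial_tu\in L^q$ and $\Delta u\in L^2$, and the errors are $O(\epsilon\Phi)$ by H\"older. No time derivative falls on the frame $iu$, since $\partial_tu$ is a function and we do not integrate by parts in time until the frame has been replaced by the constant $ip$.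

What made this work is that $iu$ is \emph{parallel}: its derivatives $i\,\partial_ju$ are normal. For a general $N$ we look for a field $G(x,t)$ of rotations of $\mathbb R^{L+1}$ that carries an almost constant plane to $T_{u(x,t)}N$ and is almost parallel, in the sense that $\partial_iG=\Gamma_iG+GA_i$, where $\Gamma_i$ exchanges tangent and normal vectors and $|A|+|\nabla A|\le C\Phi(1+\mu)$ pointwise. We obtain $G$ by joining $u(x,t)$ to an almost constant map through the mollifications $u_s(x,t)$, $0<s\le\frac14$, and transporting along this path.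

The proof then proceeds by duality: the approximate linear equation holds for test functions measured in $C^2$ in space. This dictates the form of $\omega$. Averages against $\mathcal K$ are reached by solving the backward equation with $C^2$ data, and $\int|\nabla u|$ is reached because $\nabla^3b$ is integrable.

\section{Reduction to the local statement}\label{sec:reduction}

Fix once and for all a radial $\chi\in C_c^\infty(B_1)$ with $\chi\ge0$, $\int\chi=1$, and put $\chi_s=s^{-n}\chi(\cdot/s)$.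

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:local}]
For $(x,t)\in P_{R_0}(z_0)$ we have $t\ge t_0-R_0^4\ge15R_0^4$, so the restriction $r<t^{1/4}$ in the Morrey norms is implied by $r<R_0$. We may therefore translate and rescale to $z_0=0$, $R_0=1$; the Morrey norms then run over all $P_\rho(z')$ with $z'=(x',t')\in P_1$ and $\rho<1-|x'|$.

Put $r_1=(1-\vartheta)/8$. Let $z\in P_\vartheta$, $0<r\le r_1$, and $P_\rho(z')\subset P_r(z)$. For $\rho'\in[\rho,2r_1)$ we have $|x'|+\rho'<\vartheta+3r_1<1$ and $\vartheta^4+r_1^4+(2r_1)^4\le\vartheta+(1-\vartheta)=1$, so $P_{\rho'}(z')$ lies in $P_1$ and is one of the cylinders in the Morrey norms. In particular the first two conditions of $(H_\delta)$ hold on $P_r(z)$.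

For the third we compare the mean of $\nabla u$ at scale $\rho$ with the mean at the fixed scale $r_1$. Let $\rho_k=2^k\rho$ for $0\le k\le K$, with $\rho_K\in[r_1,2r_1)$. Let $a_k(\tau)=\int\chi_{\rho_k}(x'-y)\nabla u(y,\tau)\,dy$ and let $a_k$ be the mean of $a_k(\tau)$ over $[t'-\rho_k^4,t']$. By Poincar\'e and Cauchy--Schwarz,
\[
\int_{P_{\rho_k}(z')}|\nabla u-a_k(\tau)|\le C\rho_k\int_{P_{\rho_k}(z')}|\nabla^2u|\le C\rho_k\cdot\delta\rho_k^{n/2}\rho_k^{(n+4)/2}=C\delta\rho_k^{n+3}.
\]
Moving the gradient onto $\chi_{\rho_k}$ and using \eqref{eq:ut1} with $\delta$ in place of $\epsilon$ gives $|a_k(\tau)-a_k(\tau')|\le C\rho_k^{-n-1}\int_{P_{\rho_k}(z')}|\partial_tu|\le C\delta\rho_k^{-1}$. Hence $\int_{P_{\rho_k}(z')}|\nabla u-a_k|\le C\delta\rho_k^{n+3}$. Averaging $|a_k-a_{k+1}|\le|\nabla u-a_k|+|\nabla u-a_{k+1}|$ over $P_{\rho_k}(z')$ gives $|a_k-a_{k+1}|\le C\delta\rho_k^{-1}$, and summing, $|a_0-a_K|\le C\delta\rho^{-1}$. Finally $|a_K|\le C_\vartheta\gamma$: moving the gradient onto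 $\chi_{\rho_K}$ and subtracting a point of $N$ from $u$ gives $|a_K|\le Cr_1^{-1}\operatorname{diam}N$, and $P_{\rho_K}(z')\subset P_1$ gives $|a_K|\le Cr_1^{-n-4}\int_{P_1}|\nabla u|$. Thus
\[
\rho^{-n-3}\int_{P_\rho(z')}|\nabla u|\le C\delta+C\rho|a_0|\le C_\vartheta(\delta+\rho\gamma),
\]
and $(H_{C_2(\delta+r\gamma)})$ holds on $P_r(z)$ with $C_2=C_2(n,N,q,\vartheta)\ge1$.

Fix $r\le r_1$ with $C_2r\operatorname{diam}N\le\epsilon_1/2$ and let $\epsilon=\epsilon_1/(2C_2)$. Proposition~\ref{prop:local}, rescaled to $P_r(z)$, shows that for every $z\in P_\vartheta$ the map $u$ is smooth on $P_{r/512}(z)$, that $|\nabla^mu|\le C_mr^{-m}C_2(\delta+r\gamma)$ there, and that all space-time derivatives are bounded uniformly in $z$. An interior point of $P_\vartheta$ is interior to $P_{r/512}(z)$ for a point $z\in P_\vartheta$ slightly later in time. So $u$ is smooth in the interior of the convex set $P_\vartheta$ with all derivatives bounded, hence Lipschitz, and they extend continuously to $P_\vartheta$.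 This gives \eqref{eq:mainbound}.
\end{proof}

\section{Pointwise bounds from mollification}\label{sec:mollify}

In Sections~\ref{sec:mollify} and~\ref{sec:gauge} we assume $(H_\epsilon)$ on $P_1$ with $\epsilon\le1$ so small that $\Phi:=\Phi(0,1)\le C_0\epsilon\le1$, and we assume $\Phi>0$. Let
\[
Q=B_{1/2}\times[-\tfrac12,0],\qquad u_s(x,t)=\int\chi_s(x-y)u(y,t)\,dy\qquad(0<s\le\tfrac14).
\]
For $z\in Q$ and $s\le\frac14$ we have $P_s(z)\subset P_1$, so $\omega(z,s)\le\Phi$. Since $u\in C([-1,0];L^2(B_1))$, the function $u_s$ and all its derivatives in $(x,s)$ are continuous in $(x,s,t)$.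

\subsection{Maximal functions}
For a.e.\ $t$, namely when $u(t)\in W^{2,2}(B_1)$, let
\[
m_j(x,t)=\sup_{0<s\le1/4}|B_s|^{-1}\int_{B_s(x)}|\nabla^ju(y,t)|\,dy\qquad(j=1,2),
\]
which is jointly measurable (take rational $s$), and put
\[
\mu=m_2+\Phi,\qquad\sigma_*=(\Phi/\mu)^{1/2}\le1,\qquad\Lambda=1+\log_+(m_1/\Phi).
\]
The number $\sigma_*$ is the scale at which the two available bounds for the deviation of $u$ from an affine function, $\Phi$ and $s^2\mu$, coincide. The maximal theorem on slices, $(H_\epsilon)$ and $\Phi\le C_0\epsilon$ give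
\begin{equation}\label{eq:mu}
\int_Q\mu^2\le C\epsilon^2,\qquad|\nabla^2u|\le\mu\ \text{ a.e. in }Q .
\end{equation}
Kolmogorov's inequality on slices, Cauchy--Schwarz in $t$ and $\int_{P_1}|\nabla u|\le\omega(0,1)\le\Phi$ give $\int_Qm_1^{1/2}\le C\Phi^{1/2}$. Since $(1+\log_+y)^a\le C_a(1+y^{1/2})$,
\begin{equation}\label{eq:Lambda}
\int_Q\Lambda^a\le C_a\qquad(a<\infty).
\end{equation}
This is the role of the term $\int|\nabla u|$ in $\omega$. Call $(x,t)\in Q$ \emph{good} if $u(t)\in W^{2,2}(B_1)$, $m_1$ and $m_2$ are finite at $(x,t)$, and $x$ is a Lebesgue point of $u(t)$ and $\nabla u(t)$. Almost every point is good, and at a good point $u_s\to u$ and $\nabla u_s\to\nabla u$ as $s\to0$.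

\begin{lemma}\label{lem:us}
For $0<s\le\frac14$, at every point of $Q$, $|\partial^au_s|\le C_as^{-|a|}\Phi$ for $|a|\ge1$ and $\operatorname{dist}(u_s,N)\le C\epsilon$. At good points,
\begin{gather}
|\partial^a\partial_su_s|\le C_as^{-1-|a|}\min\{\Phi,\ s\,m_1,\ s^2\mu\}\qquad(|a|\ge0),\label{eq:dsu}\\
|\nabla u_s|\le C\min\{\Phi/s,\ (\Phi\mu)^{1/2}\},\qquad|\nabla^2u_s|\le C\min\{\Phi/s^2,\ \mu\},\label{eq:gradus}\\
|\nabla u|\le C(\Phi\mu)^{1/2},\qquad|u_s-u_{1/4}|+|u-u_{1/4}|\le C\int_0^{1/4}|\partial_\sigma u_\sigma|\,d\sigma\le C\Phi\Lambda .\label{eq:gradu}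
\end{gather}
\end{lemma}

\begin{proof}
For $|a|\ge1$ the function $\partial^a\chi$ has integral zero, so \eqref{eq:test} with $\phi_2=0$ gives $|\partial^au_s(z)|\le C_as^{-|a|}\omega(z,s)$. With $c$ from Lemma~\ref{lem:slices} for $P_s(z)$, and since $u(y,t)\in N$ for a.e.\ $y$,
\[
\operatorname{dist}(u_s(x,t),N)\le\int\chi_s(x-y)|u_s(x,t)-u(y,t)|\,dy\le2\int\chi_s(x-y)|u(y,t)-c|\,dy\le C\epsilon .
\]
Next, $\partial_s\chi_s=s^{-1}\psi_s$ with $\psi=-\operatorname{div}(x\chi)$ and $\psi_s=s^{-n}\psi(\cdot/s)$. We have $\int\psi=0$ and $\int x_j\psi=\int x_j\chi=0$ because $\chi$ is radial; integrating by parts, every $\partial^a\psi$ has vanishing moments of orders zero and one. So in $\partial^a\partial_su_s=s^{-1-|a|}(\partial^a\psi)_s*u$ we may subtract from $u(t)$ a constant or an affine function on $B_s(x)$. Now \eqref{eq:test} gives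
\begin{equation}\label{eq:dsomega}
|\partial^a\partial_su_s(z)|\le C_as^{-1-|a|}\omega(z,s),
\end{equation}
and the two Poincar\'e inequalities give the other bounds in \eqref{eq:dsu}. Also $|\nabla^2u_s|=|\chi_s*\nabla^2u|\le Cm_2$.

It remains to bound $\nabla u_s$ by $(\Phi\mu)^{1/2}$. If $s\ge\sigma_*$, then $\Phi/s\le\Phi/\sigma_*=(\Phi\mu)^{1/2}$. If $s<\sigma_*$, let $s'=\min\{\sigma_*,\frac14\}\ge s$. By \eqref{eq:dsu} with $|a|=1$,
\[
|\nabla u_s|\le|\nabla u_{s'}|+\int_s^{s'}C\mu\,d\sigma\le C(\Phi/s'+\mu s').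
\]
For $s'=\sigma_*$ both terms equal $(\Phi\mu)^{1/2}$. For $s'=\frac14<\sigma_*$ we have $\Phi\le\mu<16\Phi$, so $4\Phi+\mu/4\le8\Phi\le8(\Phi\mu)^{1/2}$. Letting $s\to0$ gives the bound for $\nabla u$. Finally, $\int_0^{1/4}\sigma^{-1}\min\{\Phi,\sigma m_1\}\,d\sigma$ is at most $m_1/4\le\Phi$ if $m_1\le4\Phi$, and otherwise, splitting at $\sigma=\Phi/m_1$, it equals $\Phi+\Phi\log(m_1/4\Phi)\le\Phi\Lambda$.
\end{proof}

From now on $\epsilon$ is so small that $u_s$ takes values in $N_{\delta_N}$. Then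
\[
\Pi_s:=\Pi(u_s)
\]
is an orthogonal projection for $0<s\le\frac14$ at every point of $Q$.

\subsection{The base point}
Let $c_0=u_{1/4}(0,0)$, $p=\pi(c_0)\in N$, $\Pi_p=\Pi(p)=\Pi(c_0)$ and $\Pi_p^\perp=I-\Pi_p$.

\begin{lemma}\label{lem:base}
On $Q$ we have $|\Pi_{1/4}-\Pi_p|+|\nabla\Pi_{1/4}|+|\nabla^2\Pi_{1/4}|\le C\Phi$. Moreover
\begin{gather}
|u-p|\le C\Phi\Lambda\ \text{ a.e. in }Q,\qquad\|u-p\|_{L^a(Q)}\le C_a\Phi\quad(a<\infty),\label{eq:up}\\
\int_{B_{1/2}}|u(\tau)-p|^2\le C\epsilon\Phi\qquad\text{for every }\tau\in[-\tfrac12,0].\label{eq:upslice}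
\end{gather}
\end{lemma}

\begin{proof}
For $x\in B_{1/2}$ the function $\chi_{1/4}(x-\cdot)$ is supported in $B_{3/4}$ and has integral $1$, so \eqref{eq:test} with $z=0$, $\rho=1$ gives $|u_{1/4}-c_0|\le C\Phi$ on $Q$. The first claim follows from this, the chain rule and Lemma~\ref{lem:us}. Since $|c_0-p|=\operatorname{dist}(c_0,N)\le|c_0-u|$ a.e., we get $|u-p|\le2|u-c_0|\le2|u-u_{1/4}|+C\Phi$, and \eqref{eq:up} follows from \eqref{eq:gradu} and \eqref{eq:Lambda}. The function $\tau\mapsto\int_{B_{1/2}}|u(\tau)-p|^2$ is absolutely continuous, so it is bounded by its mean plus the integral of the absolute value of its derivative. With $q'=q/(q-1)$,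
\[
\int_{B_{1/2}}|u(\tau)-p|^2\le2\int_Q|u-p|^2+2\|u-p\|_{L^{q'}(Q)}\|\partial_tu\|_{L^q(Q)}\le C\Phi^2+C\Phi\epsilon .\qedhere
\]
\end{proof}

Here $q>1$ is used: for $q=1$ we would need $u-p=O(\Phi)$ in $L^\infty$, which is lost by the factor $\Lambda$.

\section{Parallel transport along the scale}\label{sec:gauge}

\subsection{Algebra of projections}
Let $\Pi$ be a smooth family of orthogonal projections, with parameters indexed by $a,b$, and let $\Gamma_a=[\partial_a\Pi,\Pi]$, where $[S,S']=SS'-S'S$. As a commutator of symmetric matrices, $\Gamma_a$ is antisymmetric. From $\Pi^2=\Pi$ we get $\partial_a\Pi=\partial_a\Pi\,\Pi+\Pi\,\partial_a\Pi$, hence $\Pi\,\partial_a\Pi\,\Pi=0=\Pi^\perp\partial_a\Pi\,\Pi^\perp$. With $X_a=\Pi\,\partial_a\Pi\,\Pi^\perp$ this says $\partial_a\Pi=X_a+X_a^T$. Using $\Pi X_a=X_a$, $X_a\Pi=0$, their transposes, and $X_aX_b=0$, we find $\Gamma_a=X_a^T-X_a$, $[\Gamma_a,\Pi]=X_a^T+X_a$, and $\Gamma_a\Gamma_b=-(X_a^TX_b+X_aX_b^T)=-\partial_a\Pi\,\partial_b\Pi$. Therefore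
\begin{equation}\label{eq:algebra}
[\Gamma_a,\Pi]=\partial_a\Pi,\qquad[\Gamma_a,\Gamma_b]=-[\partial_a\Pi,\partial_b\Pi],\qquad\partial_b\Gamma_a-\partial_a\Gamma_b=2[\partial_a\Pi,\partial_b\Pi],
\end{equation}
where the last identity holds because the terms $[\partial_a\partial_b\Pi,\Pi]$ cancel. If $V=\Pi V$, then $\partial_aV=\partial_a\Pi\,V+\Pi\,\partial_aV$ and $\partial_a\Pi\,V=X_a^TV=\Gamma_aV$, so $(\partial_a-\Gamma_a)V=\Pi\,\partial_aV$: on tangent fields, $\partial_a-\Gamma_a$ is the covariant derivative. We shall also use that for every matrix $S$,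
\begin{equation}\label{eq:offdiag}
\Pi[S,\Pi]\Pi=0,\qquad\text{so that}\qquad[S,\Pi]\,\Pi=\Pi^\perp[S,\Pi]\,\Pi .
\end{equation}

\subsection{The gauge at scale $s$}
Apply this to $\Pi_s(x,t)$ with parameters $s,x_1,\dots,x_n$, and write $\Gamma_0=[\partial_s\Pi_s,\Pi_s]$, $\Gamma_i=[\partial_i\Pi_s,\Pi_s]$. For each $(x,t)\in Q$ solve the linear ordinary differential equation
\[
\partial_sG_s=\Gamma_0G_s\quad(0<s\le\tfrac14),\qquad G_{1/4}=I .
\]
Since $\Gamma_0$ is antisymmetric, $G_s\in SO(L+1)$. By smooth dependence on parameters, $G_s$ and its derivatives in $(x,s)$ are continuous in $(x,s,t)$. The \emph{connection form} $A=(A_i)$ measures the failure of $G_s$ to be parallel in the $x$ directions: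
\begin{equation}\label{eq:A}
A_i=G_s^{-1}\partial_iG_s-G_s^{-1}\Gamma_iG_s,\qquad\text{that is,}\qquad\partial_iG_s=\Gamma_iG_s+G_sA_i .
\end{equation}
We use $\partial_sG_s^{-1}=-G_s^{-1}\Gamma_0$. First, $\partial_s(G_s^{-1}\Pi_sG_s)=G_s^{-1}(\partial_s\Pi_s-[\Gamma_0,\Pi_s])G_s=0$ by \eqref{eq:algebra}, so
\begin{equation}\label{eq:intertwine}
\Pi_sG_s=G_s\Pi_{1/4}.
\end{equation}
Second, $\partial_s(G_s^{-1}\partial_iG_s)=G_s^{-1}(\partial_i\Gamma_0)G_s$ and $\partial_s(G_s^{-1}\Gamma_iG_s)=G_s^{-1}(\partial_s\Gamma_i-[\Gamma_0,\Gamma_i])G_s$, so by \eqref{eq:algebra}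
\begin{equation}\label{eq:curv}
\partial_sA_i=G_s^{-1}\big(\partial_i\Gamma_0-\partial_s\Gamma_i+[\Gamma_0,\Gamma_i]\big)G_s=G_s^{-1}\mathcal R_iG_s,\qquad\mathcal R_i=[\partial_s\Pi_s,\partial_i\Pi_s].
\end{equation}
Thus $A$ is an integral over scales of a curvature term that is \emph{quadratic} in first derivatives of $u_s$ and contains the factor $\partial_su_s$, which is small at small scales by \eqref{eq:dsu}. This is the source of the gain.

\begin{remark}
For $N=\mathbb S^1$ write $\pi(u_s)=e^{i\varphi_s}$ locally and let $J$ be the rotation by $\pi/2$. With $\nu=e^{i\varphi_s}$ and $\tau=J\nu$ we have $\Pi_s=\tau\tau^T$ and $\partial_a\tau=-\partial_a\varphi_s\,\nu$, so $\Gamma_a=\partial_a\varphi_s(\tau\nu^T-\nu\tau^T)=\partial_a\varphi_s\,J$. Hence $G_s$ is the rotation by $\varphi_s-\varphi_{1/4}$, $\mathcal R_i=0$, and $A_i=-\partial_i\varphi_{1/4}J$ for all $s$. In the limit $s\to0$, $G$ carries the tangent vector $ie^{i\varphi_{1/4}}$ to the frame $iu$ of Section~\ref{ss:circle}.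
\end{remark}

\begin{lemma}\label{lem:A}
At good points, uniformly in $s\in(0,\frac14]$,
\[
|A|\le C\Phi\big(1+(\Phi\mu)^{1/2}\big),\quad|\Gamma_i|+|A|+|\nabla G_s|\le C(\Phi\mu)^{1/2},\quad|\nabla A|\le C\Phi(1+\mu),\quad|G_s-I|\le C\Phi\Lambda .
\]
Moreover $\int_0^{1/4}(|\partial_sG_s|+|\partial_sA|+|\partial_s\nabla A|)\,ds<\infty$.
\end{lemma}

\begin{proof}
At $s=\frac14$ we have $G=I$ for all $x$, so $A_i=-\Gamma_i$ and $|A|+|\nabla A|\le C\Phi$ by Lemma~\ref{lem:base}. Write $\sigma$ for the scale and $k(\sigma)=\min\{\Phi,\sigma^2\mu\}$. By \eqref{eq:dsu} and \eqref{eq:gradus}, $|\mathcal R|\le C|\partial_\sigma u_\sigma||\nabla u_\sigma|\le C\sigma^{-1}k(\sigma)\min\{\Phi/\sigma,(\Phi\mu)^{1/2}\}$. We use the bounds with $\mu$ for $\sigma<\sigma_*$ and those with $\Phi$ alone for $\sigma>\sigma_*$. Since $\mu\sigma_*^2=\Phi$,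
\begin{equation}\label{eq:intR}
\int_0^{1/4}|\mathcal R|\,d\sigma\le C\int_0^{\sigma_*}\sigma\mu(\Phi\mu)^{1/2}d\sigma+C\int_{\sigma_*}^\infty\Phi^2\sigma^{-2}d\sigma\le C\Phi(\Phi\mu)^{1/2}.
\end{equation}
With \eqref{eq:curv} this is the first bound. The second follows from $|\Gamma_i|\le C|\nabla u_s|\le C(\Phi\mu)^{1/2}$, from $\Phi\le(\Phi\mu)^{1/2}$ and $\Phi\le1$, and from \eqref{eq:A}.

For the third, the chain rule and Lemma~\ref{lem:us} give $|\nabla\partial_\sigma\Pi_\sigma|\le C(|\nabla\partial_\sigma u_\sigma|+|\nabla u_\sigma||\partial_\sigma u_\sigma|)\le C\sigma^{-2}k(\sigma)$ and $|\nabla^2\Pi_\sigma|\le C(|\nabla^2u_\sigma|+|\nabla u_\sigma|^2)\le C\min\{\Phi/\sigma^2,\mu\}$. Hence $|\partial_\sigma\partial_jA_i|=|\partial_j(G_\sigma^{-1}\mathcal R_iG_\sigma)|\le|\nabla\mathcal R|+2|\mathcal R||\nabla G_\sigma|$ is at most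
\[
C\sigma^{-2}k(\sigma)\min\{\Phi/\sigma,(\Phi\mu)^{1/2}\}+C\sigma^{-1}k(\sigma)\min\{\Phi/\sigma^2,\mu\}+C|\mathcal R|(\Phi\mu)^{1/2}.
\]
Integrate and split at $\sigma_*$. For $\sigma<\sigma_*$ the first two terms give $C\mu(\Phi\mu)^{1/2}\sigma_*=C\Phi\mu$ and $C\mu^2\sigma_*^2=C\Phi\mu$. For $\sigma>\sigma_*$ both are at most $C\Phi^2\sigma^{-3}$, with integral $C\Phi^2\sigma_*^{-2}=C\Phi\mu$. The third term gives $C\Phi^2\mu$ by \eqref{eq:intR}. Finally $|\partial_\sigma G_\sigma|=|\Gamma_0|\le C|\partial_\sigma u_\sigma|$, and \eqref{eq:gradu} gives the last bound. All the integrals that appeared are finite at good points.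
\end{proof}

\subsection{The limit $s\to0$}
From now on $\Gamma_i$ denotes $[\partial_i(\Pi(u)),\Pi(u)]$, the limit of the matrices $\Gamma_i$ above at good points.

\begin{lemma}\label{lem:G}
At good points $G_s$ and $A_i$ converge as $s\to0$ to limits $G\in SO(L+1)$ and $A_i$. We have $G\in L^\infty\cap L^2W^{2,2}(Q)$, $A_i\in L^2W^{1,2}(Q)$, the bounds of Lemma~\ref{lem:A} hold a.e.\ for $G,A,\Gamma_i$, and
\begin{gather}
\Pi(u)G=G\,\Pi_{1/4},\qquad\partial_iG=\Gamma_iG+GA_i,\label{eq:Glimit}\\
\Delta G=[\Delta(\Pi(u)),\Pi(u)]G+\Gamma_i\,\partial_iG+\partial_iG\,A_i+G\,\partial_iA_i.\label{eq:DeltaG}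
\end{gather}
\end{lemma}

\begin{proof}
By the last claim of Lemma~\ref{lem:A}, $G_s$, $A_i$ and $\partial_jA_i$ converge at good points; the limits are jointly measurable as a.e.\ limits of continuous functions. The first identity in \eqref{eq:Glimit} is the limit of \eqref{eq:intertwine}. Fix $t$ such that a.e.\ $x\in B_{1/2}$ gives a good point, $\nabla u(t)\in L^4(B_1)$ and $\mu(t)\in L^2(B_{1/2})$; a.e.\ $t$ has these properties. The functions $A_i,\partial_jA_i$ are dominated by $C(1+\mu(t))\in L^2$, so they converge in $L^2$, the limit $A_i$ lies in $W^{1,2}(B_{1/2})$, and its derivatives are the limits of the derivatives. The right side of $\partial_iG_s=\Gamma_iG_s+G_sA_i$ converges a.e.\ and is dominated by $C(\Phi\mu(t))^{1/2}\in L^4$, so $G(t)\in W^{1,4}$ and the second identity in \eqref{eq:Glimit} holds. Now $\Gamma_i\in W^{1,2}\cap L^4$ with $\partial_j\Gamma_i=[\partial_{ij}(\Pi(u)),\Pi(u)]+[\partial_i(\Pi(u)),\partial_j(\Pi(u))]$. The product rule applied to $\Gamma_iG+GA_i$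 gives, by \eqref{eq:mu}, \eqref{eq:gradu} and Lemma~\ref{lem:A},
\[
|\nabla^2G|\le C\big(|\nabla^2u|+|\nabla u|^2+(|\Gamma|+|A|)|\nabla G|+|\nabla A|\big)\le C(1+\mu)\in L^2(Q),
\]
and expresses $\nabla^2G$ through jointly measurable functions. Taking $j=i$ and summing, $\partial_i\Gamma_i=[\Delta(\Pi(u)),\Pi(u)]$, which gives \eqref{eq:DeltaG}.
\end{proof}

\subsection{The approximate linear equation}
We now test the equation with $G\,\Pi_{1/4}\zeta$, the substitute for the field $iu\,\zeta$ on the circle. For $\zeta:Q\to\mathbb R^{L+1}$ let $\|\zeta\|=\sup_Q(|\zeta|+|\nabla\zeta|+|\nabla^2\zeta|)$.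

\begin{lemma}\label{lem:approx}
Let $\zeta:Q\to\mathbb R^{L+1}$ be measurable, $C^2$ in $x$ with measurable derivatives, zero for $x$ outside a compact subset of the interior of $B_{1/2}$, and $\|\zeta\|<\infty$. Then
\[
\Big|\int_Q\langle\partial_tu,\Pi_p\zeta\rangle+\langle\Delta u,\Pi_p\Delta\zeta\rangle\Big|\le C\epsilon\Phi\|\zeta\| .
\]
\end{lemma}

\begin{proof}
Let $\|\zeta\|=1$, $\eta=\Pi_{1/4}\zeta$ and $V=G\eta$, extended by $0$ outside $Q$. By Lemma~\ref{lem:base}, $\|\eta\|\le C$ and $\|\eta-\Pi_p\zeta\|\le C\Phi$. By Lemma~\ref{lem:G}, $V$ is admissible and $\Pi(u)V=G\,\Pi_{1/4}\eta=V$. So \eqref{eq:tangent} holds, with $\Delta V=G\Delta\eta+2\,\partial_iG\,\partial_i\eta+\Delta G\,\eta$. All norms below are taken over $Q$. Recall that $\|\partial_tu\|_{L^q}\le\epsilon$, $\|\Delta u\|_{L^2}\le C\epsilon$, and $\|G-I\|_{L^a}\le C_a\Phi$ by Lemma~\ref{lem:A} and \eqref{eq:Lambda}.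

\emph{The time term.} Since $G\eta-\Pi_p\zeta=(G-I)\eta+(\eta-\Pi_p\zeta)$, the integral $\int\langle\partial_tu,G\eta\rangle$ differs from $\int\langle\partial_tu,\Pi_p\zeta\rangle$ by at most $C\|\partial_tu\|_{L^q}(\|G-I\|_{L^{q'}}+\Phi)\le C\epsilon\Phi$. This is the second use of $q>1$.

\emph{No derivative on $G$.} Since $G\Delta\eta-\Pi_p\Delta\zeta=(G-I)\Delta\eta+\Delta(\eta-\Pi_p\zeta)$, the integral $\int\langle\Delta u,G\Delta\eta\rangle$ differs from $\int\langle\Delta u,\Pi_p\Delta\zeta\rangle$ by at most $C\|\Delta u\|_{L^2}(\|G-I\|_{L^2}+\Phi)\le C\epsilon\Phi$.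

\emph{One derivative on $G$.} Insert $\partial_iG=\Gamma_iG+GA_i$. The part with $A$ is at most $C\|\Delta u\|_{L^2}\|A\|_{L^2}\le C\epsilon\Phi$. In the part with $\Gamma$, the vector $G\,\partial_i\eta$ is almost tangent: differentiating $\eta=\Pi_{1/4}\eta$ gives $(I-\Pi_{1/4})\partial_i\eta=\partial_i\Pi_{1/4}\,\eta=O(\Phi)$, and $\Pi^\perp(u)G=G(I-\Pi_{1/4})$ by \eqref{eq:Glimit}, so $|\Pi^\perp(u)G\,\partial_i\eta|\le C\Phi$. On the tangent part, \eqref{eq:offdiag} gives $\langle\Delta u,\Gamma_i\Pi(u)G\,\partial_i\eta\rangle=\langle\Pi^\perp(u)\Delta u,\Gamma_i\Pi(u)G\,\partial_i\eta\rangle=O(|\nabla u|^3)$ by \eqref{eq:normal}. By \eqref{eq:gradu}, \eqref{eq:mu} and H\"older,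
\[
\int_Q|\nabla u|^3+\Phi|\Delta u||\nabla u|\le C\Phi^{3/2}\int_Q\mu^{3/2}\le C(\Phi\epsilon)^{3/2}\le C\epsilon\Phi .
\]

\emph{Two derivatives on $G$.} Insert \eqref{eq:DeltaG}. In the first term the matrix $[\Delta(\Pi(u)),\Pi(u)]$ acts on the tangent vector $V=G\eta$, so by \eqref{eq:offdiag} only $\Pi^\perp(u)\Delta u$ contributes, and the term is bounded by $C|\nabla u|^2(|\nabla^2u|+|\nabla u|^2)\le C\Phi\mu^2$. This is where the bad term of Section~\ref{sec:idea} has disappeared. The other terms are bounded by $C|\Delta u|\big((|\Gamma|+|A|)|\nabla G|+|\nabla A|\big)\le C\mu\,\Phi(1+\mu)$. By \eqref{eq:mu} the integrals are at most $C\Phi(\epsilon+\epsilon^2)$.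

Adding the four contributions gives the claim.
\end{proof}

\section{Decay of the oscillation}\label{sec:decay}

\begin{lemma}\label{lem:decay}
There is $C_1$ such that if $(H_\epsilon)$ holds on $P_1$ with $\epsilon$ small, then $\omega(0,\theta)\le C_1(\theta+\theta^{-n-3}\epsilon)\,\Phi(0,1)$ for all $0<\theta\le\frac18$.
\end{lemma}

\begin{proof}
If $\Phi=\Phi(0,1)$ vanishes, then so does $\omega(0,\theta)\le\Phi$. So let $\Phi>0$ and use the notation of the last two sections. Let $U=\Pi_p(u-p)$; then $\int_Q|U|\le C\Phi$ by \eqref{eq:up}. Fix a smooth $\kappa(x,t)$ with $\kappa=1$ on $B_{1/4}\times[-\frac14,0]$ that vanishes near the lateral and bottom boundary of $Q$, and let $S\subset Q$ be the union of the supports of $\partial_t\kappa$ and $\nabla\kappa$. Points of $S$ have $|x|\ge\frac14$ or $t\le-\frac14$.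

\emph{A Green identity.} Let $\tau\in[-\theta^4,0]$ and let $\zeta$ be smooth on $Q\cap\{t<\tau\}$, with $\zeta,\nabla\zeta,\nabla^2\zeta$ and $-\partial_t\zeta+\Delta^2\zeta$ bounded, with $\nabla^3\zeta$ bounded on $S$, and with $\zeta(t)\to\zeta(\tau)$ uniformly as $t\uparrow\tau$. Apply Lemma~\ref{lem:approx} to $\kappa\zeta1_{\{t\le\tau-\nu\}}$. The integrand there is $\langle\partial_tU,\kappa\zeta\rangle+\langle\Delta U,\Delta(\kappa\zeta)\rangle$. Integrate by parts in $t$ and $x$ and let $\nu\to0$, using $U\in C([-\frac12,0];L^2)$: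
\begin{equation}\label{eq:green}
\int\langle U(\tau),\kappa\zeta(\tau)\rangle\,dx+\int_{t<\tau}\kappa\langle U,-\partial_t\zeta+\Delta^2\zeta\rangle=\int_{t<\tau}\langle U,\partial_t\kappa\,\zeta-[\Delta^2,\kappa]\zeta\rangle+O(\epsilon\Phi\|\zeta\|),
\end{equation}
where $\|\zeta\|$ is taken over $t<\tau$. The comparison function is obtained by formally putting $\zeta=b(y-\cdot,\tau-\cdot)$ on the right:
\[
h(y,\tau)=\int_QU(x,t)\big\{\partial_t\kappa(x,t)\,b(y-x,\tau-t)-[\Delta^2,\kappa]_x\,b(y-x,\tau-t)\big\}\,dx\,dt .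
\]
For $(y,\tau)\in P_{1/8}$ and $(x,t)\in S$ we have $|x-y|\ge\frac18$ or $\tau-t\ge\frac18$, so by \eqref{eq:kernel} $h$ is smooth and $|\nabla h|+|\partial_\tau h|\le C\int_Q|U|\le C\Phi$ on $P_{1/8}$.

\emph{Averages on slices.} Let $\phi\in\mathcal K$, $\phi_\theta=\theta^{-n}\phi(\cdot/\theta)$, $\tau\in[-\theta^4,0]$, let $e$ be a unit vector, and put $\zeta(x,t)=e\int b(y-x,\tau-t)\phi_\theta(y)\,dy$ for $t<\tau$. Then $-\partial_t\zeta+\Delta^2\zeta=0$, $\zeta(t)\to e\phi_\theta$ uniformly, $\|\zeta\|\le\|g\|_{L^1}\|\phi_\theta\|_{C^2}\le C\theta^{-n-2}$, and $\nabla^3\zeta$ is bounded on $S$ for the same reason as for $h$. Since $b(\cdot,\tau-t)=0$ for $t\ge\tau$, Fubini turns the integral on the right of \eqref{eq:green} into $\int\langle h(\tau),e\rangle\phi_\theta$. As $|h(y,\tau)-h(0,0)|\le C\theta\Phi$ on $P_\theta$ and $\int|\phi_\theta|\le C$,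
\[
\Big|\int(U(\tau)-h(0,0))\phi_\theta\Big|\le C(\theta+\theta^{-n-2}\epsilon)\Phi .
\]
The normal component is quadratic: by \eqref{eq:quad} and \eqref{eq:upslice}, $|\int\Pi_p^\perp(u(\tau)-p)\phi_\theta|\le C\theta^{-n}\epsilon\Phi$. With $c=p+h(0,0)$ we have $u-c=(U-h(0,0))+\Pi_p^\perp(u-p)$, so the first part of $\omega(0,\theta)$ is at most $C(\theta+\theta^{-n-2}\epsilon)\Phi$.

\emph{The gradient.} Let $w^1,\dots,w^n\in C_c^\infty(\operatorname{int}P_\theta;\mathbb R^{L+1})$ with $\sum_i|w^i|^2\le1$, and let $\zeta=\zeta_\varphi$ with $\varphi=-\partial_iw^i$, as in \eqref{eq:backward}. Then $-\partial_t\zeta+\Delta^2\zeta=\varphi$ and $\zeta(0)=0$. Moving $\partial_i$ onto $b$ and using \eqref{eq:kernel} with $k=1,2,3$, we get $\|\zeta\|\le C\int_0^1s^{-3/4}ds\le C$, independently of the derivatives of $w$. Identity \eqref{eq:green} with $\tau=0$ and Fubini give $\int\langle U,\varphi\rangle=\int\langle h,\varphi\rangle+O(\epsilon\Phi)$, that is, $\int\langle\partial_iU,w^i\rangle=\int\langle\partial_ih,w^i\rangle+O(\epsilon\Phi)$.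 Taking the supremum over $w$, $\int_{P_\theta}|\nabla U|\le C\Phi\theta^{n+4}+C\epsilon\Phi$. For the normal component, $\Pi_p^\perp\partial_iu=(\Pi_p^\perp-\Pi^\perp(u))\partial_iu$ by \eqref{eq:normal}, so by \eqref{eq:up}, \eqref{eq:gradu} and \eqref{eq:mu},
\[
\int_Q|\Pi_p^\perp\nabla u|\le C\|u-p\|_{L^2(Q)}\|\nabla u\|_{L^2(Q)}\le C\Phi(\Phi\epsilon)^{1/2}\le C\epsilon\Phi .
\]
Thus $\theta^{-n-3}\int_{P_\theta}|\nabla u|\le C(\theta+\theta^{-n-3}\epsilon)\Phi$.
\end{proof}

Let $d(z,z')=\max\{|x-x'|,|t-t'|^{1/4}\}$ be the parabolic metric.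

\begin{proposition}\label{prop:holder}
If $(H_\epsilon)$ holds on $P_1$ with $\epsilon$ small, then $u$ has a continuous $N$-valued representative on $P_{1/4}$, with $|u(z)-u(z')|\le C\epsilon\,d(z,z')^{3/4}$ whenever $d(z,z')\le\frac18$. In particular
\begin{equation}\label{eq:osc}
\operatorname{osc}_{P_\rho(z)}u\le C\epsilon\rho^{3/4}\quad(z\in P_{1/8},\ 0<\rho\le\tfrac1{16}),\qquad\operatorname{osc}_{P_{1/8}}u\le C\epsilon .
\end{equation}
\end{proposition}

\begin{proof}
Fix $\theta\le\frac18$ with $2C_1\theta\le(\theta/2)^{3/4}$ and require $\epsilon\le\theta^{n+4}$, so that the factor in Lemma~\ref{lem:decay} is at most $(\theta/2)^{3/4}$. Let $P_r(z)\subset P_1$ and $P_\rho(z')\subset P_{\theta r/2}(z)$. Then $\rho/\theta\le r/2$, and $P_{\rho/\theta}(z')\subset P_r(z)$ because $\theta r/2+r/2\le r$ and $(\theta r/2)^4+(r/2)^4\le r^4$. Lemma~\ref{lem:decay}, rescaled to $P_{\rho/\theta}(z')$, gives $\omega(z',\rho)\le(\theta/2)^{3/4}\Phi(z',\rho/\theta)\le(\theta/2)^{3/4}\Phi(z,r)$. Hence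 $\Phi(z,\theta r/2)\le(\theta/2)^{3/4}\Phi(z,r)$. Iterating, and using that $\Phi(z,\cdot)$ is nondecreasing, $\Phi(z,\rho)\le(2/\theta)^{3/4}(\rho/r)^{3/4}\Phi(z,r)$ for $\rho\le r$. For $z\in P_{1/2}$ we have $P_{1/2}(z)\subset P_1$, so by Lemma~\ref{lem:slices}
\begin{equation}\label{eq:omegadecay}
\omega(z,\rho)\le C\epsilon\rho^{3/4}\qquad(z\in P_{1/2},\ 0<\rho\le\tfrac12).
\end{equation}
By \eqref{eq:dsomega}, $|\partial_\sigma u_\sigma|\le C\epsilon\sigma^{-1/4}$ on $P_{1/2}$. So $u_s$ converges uniformly on $P_{1/2}$ as $s\to0$ to a continuous function, which agrees with $u(t)$ a.e.\ for every $t$ and is $N$-valued since $N$ is closed. We call it $u$; then $|u-u_s|\le C\epsilon s^{3/4}$. Let $z=(x,t)$, $z'=(x',t')$ be in $P_{1/4}$ with $t'\le t$ and $0<s=d(z,z')\le\frac18$. Both $\chi_s(x-\cdot)$ and $\chi_s(x'-\cdot)$ have the form $(2s)^{-n}\phi((\cdot-x)/2s)$ with $\phi$ supported in $B_1$, $\int\phi=1$, $\|\phi\|_{C^2}\le C$, and $t'\ge t-(2s)^4$. So \eqref{eq:test} gives $|u_s(z)-u_s(z')|\le C\omega(z,2s)\le C\epsilon s^{3/4}$,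 and the H\"older bound follows. For \eqref{eq:osc}, note that $P_\rho(z)\subset P_{1/4}$ has $d$-diameter $2\rho\le\frac18$, and that the midpoint of two points of $P_{1/8}$ is within $d$-distance $\frac18$ of both.
\end{proof}

\section{From H\"older continuity to smoothness}\label{sec:smooth}

We keep assuming $(H_\epsilon)$ on $P_1$, with $\epsilon\le1$ small. Since $u-c$ is now small in $L^\infty$, the term $|\nabla^2u|^2|u-c|$ can be absorbed in an energy estimate. We alternate two steps: energy estimates turn pointwise bounds into Morrey decay of $F$ and $f$, and the fundamental solution turns Morrey decay into pointwise bounds for one more derivative. Two rounds give $\nabla^2u\in L^\infty$, after which $L^p$ theory applies.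

For a cylinder $P_\rho(z)$, a \emph{cutoff for $P_\rho(z)$} is a smooth $\kappa(x,t)$ with $0\le\kappa\le1$, $\kappa=1$ on $P_\rho(z)$, vanishing near the lateral and bottom boundary of $P_{2\rho}(z)$, and with $|\nabla^j\kappa|\le C_j\rho^{-j}$, $|\partial_t\kappa|\le C\rho^{-4}$; it is set to $0$ outside $P_{2\rho}(z)$, in particular after the top time. Let $v$ be $u$ minus a function that is affine in $x$ and independent of $t$. All integrals being over $P_{2\rho}(z)$, we have
\begin{gather}
\int\kappa^4\langle\partial_tv,v\rangle\ge-\tfrac12\int|\partial_t(\kappa^4)||v|^2\ge-C\rho^{-4}\int|v|^2,\label{eq:time}\\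
\int\kappa^4|\nabla^2v|^2\le2\int\kappa^4|\Delta v|^2+C\rho^{-2}\int\kappa^2|\nabla v|^2.\label{eq:hess}
\end{gather}
The first holds because $t\mapsto\int\kappa^4|v|^2dx$ is absolutely continuous on the time interval, zero at the bottom and nonnegative at the top. The second follows from
\[
\int\kappa^4|\nabla^2v|^2=\int\kappa^4|\Delta v|^2+\partial_i(\kappa^4)\langle\partial_iv,\Delta v\rangle-\partial_j(\kappa^4)\langle\partial_iv,\partial_{ij}v\rangle,
\]
which is two integrations by parts for smooth slices and extends to $W^{2,2}$ by density; the last two terms are at most $C\rho^{-1}\kappa^3|\nabla v||\nabla^2v|\le\frac12\kappa^4|\nabla^2v|^2+C\rho^{-2}\kappa^2|\nabla v|^2$.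

\subsection{The first energy estimate}

\begin{lemma}\label{lem:cacc}
For $z\in P_{1/8}$ and $\rho\le\frac1{32}$,
\[
\int_{P_\rho(z)}|\nabla^2u|^2\le C\epsilon^2\rho^{n+3/2},\qquad\int_{P_\rho(z)}|\nabla u|^4\le C\epsilon^4\rho^{n+3}.
\]
Consequently, for $z\in P_{1/8}$ and \emph{all} $\rho>0$,
\begin{equation}\label{eq:morrey1}
\int_{P_\rho(z)\cap P_{1/8}}|f|\le C\epsilon^2\rho^{n+3/2},\qquad\int_{P_\rho(z)\cap P_{1/8}}|F|\le C\epsilon^2\rho^{n+5/2}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\kappa$ be a cutoff for $P_\rho(z)$, $v=u-u(z)$, $M=\sup_{P_{2\rho}(z)}|v|\le C\epsilon\rho^{3/4}$ by \eqref{eq:osc}, and $D=M\rho^{n/2}$. We may assume $M\le1$. Let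
\[
X=\int\kappa^4|\nabla^2u|^2,\qquad Y=\int\kappa^4|\nabla u|^4,\qquad Z=\rho^{-2}\int\kappa^2|\nabla u|^2,
\]
which are finite. We test \eqref{eq:tangent} with $V=\kappa^4\Pi(u)v=\kappa^4(v-W)$, where $W=\Pi^\perp(u)v$. By \eqref{eq:normal}, $\partial_iW=\partial_i(\Pi^\perp(u))v$ and $\Delta W=\Delta(\Pi^\perp(u))v+\partial_i(\Pi^\perp(u))\partial_iu$, so $|W|\le M$, $|\nabla W|\le C|\nabla u|$ and $|\Delta W|\le C(M|\nabla^2u|+|\nabla u|^2)$. Since $\partial_tu$ is tangent, $\langle\partial_tu,V\rangle=\kappa^4\langle\partial_tv,v\rangle$, whose integral is at least $-CD^2$ by \eqref{eq:time}. Expanding $\Delta V$ and using Cauchy--Schwarz,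
\begin{align*}
\int\kappa^4|\Delta u|^2&\le CD^2+C\int|\Delta u|\big\{\kappa^4M|\nabla^2u|+\kappa^4|\nabla u|^2+\rho^{-1}\kappa^3|\nabla u|+\rho^{-2}\kappa^2M\big\}\\
&\le CD^2+CMX+CX^{1/2}\big(Y^{1/2}+Z^{1/2}+D\big).
\end{align*}
To bound $Y$, we use $Y=-\int\langle v,\partial_i(\kappa^4|\nabla u|^2\partial_iu)\rangle$. On a slice this holds for mollifications $u_k$ of $u$, and it passes to the limit because $\nabla u_k\to\nabla u$ in $W^{1,2}\cap L^4$, so that $\partial_i(\kappa^4|\nabla u_k|^2\partial_iu_k)$ converges in $L^1$, while $u_k-u(z)$ is bounded and converges uniformly. Therefore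
\[
Y\le CM\int\kappa^4|\nabla u|^2|\nabla^2u|+CM\rho^{-1}\int\kappa^3|\nabla u|^3\le CMX^{1/2}Y^{1/2}+CM\rho^{n/4}Y^{3/4},
\]
and Young's inequality gives $Y\le CM^2(X+D^2)$. In the same way
\[
Z=-\rho^{-2}\int\langle v,\kappa^2\Delta u+2\kappa\,\partial_i\kappa\,\partial_iu\rangle\le CDX^{1/2}+CDZ^{1/2},
\]
so $Z\le C(DX^{1/2}+D^2)$. Inserting these bounds in \eqref{eq:hess},
\[
X\le C\big(MX+D^{1/2}X^{3/4}+DX^{1/2}+D^2\big).
\]
For $\epsilon$ small the first term is absorbed, and Young's inequality gives $X\le CD^2=CM^2\rho^n$, then $Y\le CM^4\rho^n$. This is the first claim.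

By \eqref{eq:Ff} and H\"older on $P_\rho(z)$, $\int|f|\le C(X+X^{1/2}Y^{1/2})\le C\epsilon^2\rho^{n+3/2}$ and
\[
\int|F|\le C\big(X^{1/2}Y^{1/4}+Y^{3/4}\big)\rho^{(n+4)/4}\le C\epsilon^2\rho^{n+5/2}+C\epsilon^3\rho^{n+13/4}.
\]
This is \eqref{eq:morrey1} for $\rho\le\frac1{32}$. The cylinder $P_{1/8}$ is covered by $C(n)$ cylinders $P_{1/32}(z_j)$ with $z_j\in P_{1/8}$, so $\int_{P_{1/8}}|f|+|F|\le C\epsilon^2$, which gives \eqref{eq:morrey1} for $\rho>\frac1{32}$.
\end{proof}

An exponent $\alpha$ in place of $\frac34$ in \eqref{eq:osc} would give $\rho^{n+2\alpha}$ for $f$. The next lemma bounds $\nabla b*f$ when $2\alpha>1$; this is why we needed a H\"older exponent above $\frac12$.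

\subsection{Potentials}

\begin{lemma}\label{lem:pot}
Let $w\in L^1$ be supported in $P_1$, $E\subset P_1$, $|a|=k\le3$, $\beta>0$, and suppose $\int_{P_\rho(z)}|w|\le K\rho^{n+k+\beta}$ for all $z\in E$, $\rho>0$. Then $Tw=\partial^ab*w$ converges absolutely on $E$, and for $z,z'\in E$:
\begin{itemize}
\item[(a)] $|Tw(z)|\le C_\beta K$;
\item[(b)] if $\beta<1$, then $|Tw(z)-Tw(z')|\le C_\beta K\,d(z,z')^\beta$;
\item[(c)] if $\beta<4$, the same holds when $z,z'$ have the same space coordinate.
\end{itemize}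
\end{lemma}

\begin{proof}
Let $z=(x,t)$ and let $\mathbf y=(y,\tau)$ be the variable of integration. We have $b(z-\mathbf y)=0$ for $\tau\ge t$, and $\{\mathbf y:\tau<t,\ d(z,\mathbf y)\le R\}\subset P_R(z)$. On the shell $R/2<d(z,\mathbf y)\le R$, \eqref{eq:kernel} gives $|\partial^ab(z-\mathbf y)|\le CR^{-n-k}$, so the shell contributes at most $CKR^\beta$. Summing over $R=2^{-j}R_1$, $j\ge0$, the set $d(z,\mathbf y)\le R_1$ contributes at most $C_\beta KR_1^\beta$. With $R_1=2$ this is (a).

For (b) and (c) let $\rho=d(z,z')>0$, $z'=(x',t')$, $t'\le t$. The set $d(z,\mathbf y)\le2\rho$ is contained in $d(z',\mathbf y)\le3\rho$, so it contributes at most $C_\beta K\rho^\beta$ to each of $Tw(z)$ and $Tw(z')$. Now let $\bar d=d(z,\mathbf y)>2\rho$; only $\tau<t$ matters. Join $z$ to $z'$ by changing first $x$ and then $t$. Points on this path are within $d$-distance $\rho$ of $z$, hence at distance at least $\bar d/2$ from $\mathbf y$. Since $b$ is smooth off the origin, the mean value theorem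 and \eqref{eq:kernel} give
\[
|\partial^ab(z-\mathbf y)-\partial^ab(z'-\mathbf y)|\le C|x-x'|\,\bar d^{\,-n-k-1}+C|t-t'|\,\bar d^{\,-n-k-4},
\]
which is at most $C\rho\,\bar d^{\,-n-k-1}$, and at most $C\rho^4\bar d^{\,-n-k-4}$ if $x=x'$. Summing over shells with $R=2^j\rho$, $j\ge2$, gives $CK\rho\sum R^{\beta-1}\le C_\beta K\rho^\beta$ for $\beta<1$, and $CK\rho^4\sum R^{\beta-4}\le C_\beta K\rho^\beta$ for $\beta<4$.
\end{proof}

\begin{lemma}\label{lem:rep}
Let $0<r\le\frac18$ and let $\kappa$ be a cutoff for $P_{r/2}$. Then a.e.\ in $P_{r/4}$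
\begin{equation}\label{eq:rep}
u-u(0)=b*(\kappa f)+\partial_ib*(\kappa F_i)+H ,
\end{equation}
where $H$ is smooth and $|\partial_t^l\nabla^jH|\le C_{r,j,l}\,\epsilon$ on $P_{r/4}$.
\end{lemma}

\begin{proof}
Let $v=u-u(0)$, $\varphi\in C_c^\infty(\mathbb R^n\times(-\infty,0);\mathbb R^{L+1})$ and $\zeta=\zeta_\varphi$. Test \eqref{eq:div} with $\kappa\zeta$, which is smooth and vanishes near the whole boundary of $P_r$. The left side is
\[
\int\langle v,-\partial_t(\kappa\zeta)+\Delta^2(\kappa\zeta)\rangle=\int\langle\kappa v,\varphi\rangle-\langle\partial_t\kappa\,v,\zeta\rangle+\sum_{|a|\le3}\langle c_av,\partial^a\zeta\rangle,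
\]
where $\partial_t\kappa$ and $c_a$ are taken on $\{t\le0\}$, and the right side is $\int-\langle\kappa F_i,\partial_i\zeta\rangle-\langle\partial_i\kappa\,F_i,\zeta\rangle+\langle\kappa f,\zeta\rangle$. By \eqref{eq:dual}, and since $\varphi$ is arbitrary, $\kappa v=b*(\kappa f)+\partial_ib*(\kappa F_i)+H$ a.e.\ on $\{t<0\}$, with
\[
H=b*(\partial_t\kappa\,v-\partial_i\kappa\,F_i)-\sum_{|a|\le3}(-1)^{|a|}\partial^ab*(c_av).
\]
The sources in $H$ are supported in the closure of $P_r\setminus P_{r/2}$, at a positive $d$-distance $c_r$ from $P_{r/4}$. By \eqref{eq:kernel}, each derivative of $H$ on $P_{r/4}$ is at most $C_{r,j,l}(\sup_{P_{1/8}}|v|+\int_{P_{1/8}}|F|)$, which is $O(\epsilon)$ by \eqref{eq:osc} and \eqref{eq:morrey1}.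
\end{proof}

\subsection{The gradient is H\"older continuous}
Take $r=\frac18$ in \eqref{eq:rep} and $E=P_{1/8}$, $K=C\epsilon^2$ in Lemma~\ref{lem:pot}. In $\nabla u$ the sources $\kappa f$ and $\kappa F$ occur with $k=1$ and $k=2$, and \eqref{eq:morrey1} gives $\beta=\frac12$ for both. So the weak gradient $\nabla u$ has a continuous representative on $P_{1/32}$, and since $u$ is continuous, $u(t)$ is $C^1$ with this gradient for every $t$ (mollify in space-time, and reach $t=0$ by continuity). In $u$ itself the sources occur with $k=0$ and $k=1$, so $\beta=\frac32$; part (c) gives a bound for a.e.\ $(x,t,t')$, which extends to all by continuity of $u$. Thus on $P_{1/32}$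
\begin{equation}\label{eq:C1}
|\nabla u|\le C\epsilon,\qquad|\nabla u(z)-\nabla u(z')|\le C\epsilon\,d(z,z')^{1/2},\qquad|u(x,t)-u(x,t')|\le C\epsilon|t-t'|^{3/8}.
\end{equation}

\subsection{The Hessian is bounded}
To improve the decay of $\int|\nabla^2u|^2$ we subtract the affine part of $u$. This is not a map into $N$, so we use \eqref{eq:div} instead of \eqref{eq:tangent}. Let $z=(x,t)\in P_{1/64}$ and $\rho\le\frac1{128}$, so $P_{2\rho}(z)\subset P_{1/32}$. Let $\ell(y)=u(z)+(y-x)_i\,\partial_iu(z)$ and $v=u-\ell$. By \eqref{eq:C1}, on $P_{2\rho}(z)$ we have $|\nabla v|\le C\epsilon\rho^{1/2}$ and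
\[
|v(y,\tau)|\le|u(y,\tau)-u(y,t)|+|u(y,t)-\ell(y)|\le C\epsilon\rho^{3/2},
\]
and by \eqref{eq:Ff}, $|F|\le C(\epsilon|\nabla^2v|+\epsilon^3)$ and $|f|\le C(|\nabla^2v|^2+\epsilon^2|\nabla^2v|)$. Let $\kappa$ be a cutoff for $P_\rho(z)$, $\phi=\kappa^4v$, $X=\int\kappa^4|\nabla^2v|^2$ and $D=\epsilon\rho^{(n+3)/2}$. Then $|\nabla\phi|\le C\kappa^2\epsilon\rho^{1/2}$ and $|\Delta\phi-\kappa^4\Delta v|\le C\kappa^2\epsilon\rho^{-1/2}$. In \eqref{eq:div}, $\partial_tu=\partial_tv$ and $\Delta u=\Delta v$. By \eqref{eq:time} and Cauchy--Schwarz,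
\begin{align*}
\int\langle\partial_tv,\phi\rangle+\langle\Delta v,\Delta\phi\rangle&\ge\int\kappa^4|\Delta v|^2-CD^2-CDX^{1/2},\\
\int|F||\nabla\phi|&\le C\epsilon^2\rho^{(n+5)/2}X^{1/2}+C\epsilon^4\rho^{n+9/2}\le CDX^{1/2}+CD^2,\\
\int|f||\phi|&\le C\epsilon X+C\epsilon^3\rho^{(n+7)/2}X^{1/2}\le C\epsilon X+CDX^{1/2}.
\end{align*}
The last term in \eqref{eq:hess} is at most $CD^2$. Hence $X\le C(\epsilon X+DX^{1/2}+D^2)$, and for $\epsilon$ small $\int_{P_\rho(z)}|\nabla^2u|^2\le C\epsilon^2\rho^{n+3}$. By Cauchy--Schwarz,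
\[
\int_{P_\rho(z)}|f|\le C\epsilon^2\rho^{n+3},\qquad\int_{P_\rho(z)}|F|\le C\epsilon^2\rho^{n+7/2}.
\]
Covering $P_{1/64}$ by $C(n)$ cylinders $P_{1/128}(z_j)$ with $z_j\in P_{1/64}$, these bounds extend to $P_\rho(z)\cap P_{1/64}$ for all $\rho>0$. Take $r=\frac1{64}$ in \eqref{eq:rep} and $E=P_{1/64}$. In $\nabla^2u$ the source $\kappa f$ occurs with $k=2$, $\beta=1$, and $\kappa F$ with $k=3$, $\beta=\frac12$. Lemma~\ref{lem:pot}(a) gives
\begin{equation}\label{eq:C2}
|\nabla^2u|\le C\epsilon\quad\text{a.e. on }P_{1/256}.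
\end{equation}

\subsection{Maximal regularity in $L^p$}
Four derivatives of $b$ are no longer integrable, and we need a singular integral estimate. The \emph{Marcinkiewicz multiplier theorem} states: if $m$ is smooth on $\mathbb R^{n+1}$ off the coordinate hyperplanes and the functions $\big(\prod_{j\in J}\xi_j\partial_{\xi_j}\big)m$ are bounded for all $J\subset\{0,1,\dots,n\}$, then $w\mapsto(m\hat w)^\vee$ is bounded on $L^p(\mathbb R^{n+1})$ for $1<p<\infty$.

\begin{lemma}\label{lem:Lp}
Let $1<p<\infty$, $|a|=4$, and let $w\in L^p(\mathbb R^{n+1})$ have compact support. Then the weak derivative $\partial^a(b*w)$ satisfies $\|\partial^a(b*w)\|_{L^p}\le C_p\|w\|_{L^p}$.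
\end{lemma}

\begin{proof}
Let $\xi_0$ be dual to $t$ and $\xi=(\xi_1,\dots,\xi_n)$ dual to $x$. The function $m=\xi^a/(i\xi_0+|\xi|^4)$ is smooth off the origin and invariant under the dilations $(\xi_0,\xi)\mapsto(r^4\xi_0,r\xi)$. The operators $\xi_j\partial_{\xi_j}$ commute with these dilations, so the functions in the multiplier theorem are also smooth off the origin and invariant, hence bounded. Let first $w\in C_c^\infty$. For $\nu>0$ the function $e^{-\nu t}b$ is integrable with Fourier transform $(i\xi_0+\nu+|\xi|^4)^{-1}$. As $\nu\to0$, $(e^{-\nu t}b)*\partial^aw\to b*\partial^aw$ pointwise, and its Fourier transform $\xi^a\hat w/(i\xi_0+\nu+|\xi|^4)$ is dominated by $|\hat w|$ and tends to $m\hat w$ in $L^2$. So $\partial^a(b*w)=(m\hat w)^\vee$ and the bound holds. In general, mollify $w$; the potentials converge in $L^1_{\rm loc}$.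
\end{proof}

\begin{lemma}\label{lem:boot}
For all $k\ge2$, $1<p<\infty$ and $r<\frac1{256}$, the weak derivatives $\nabla^ju$, $1\le j\le k$, exist in $P_r$ and $\|\nabla^ju\|_{L^p(P_r)}\le C_{k,p,r}\,\epsilon$.
\end{lemma}

\begin{proof}
The case $k=2$ follows from \eqref{eq:C1} and \eqref{eq:C2}. Assume the claim for $k$ and all $p,r$. Let $|a|=k-2$ and $v=\partial^au$, or $v=u-u(0)$ if $a=0$. Write $O(\epsilon)$ for functions whose $L^p(P_r)$ norm is at most $C_{k,p,r}\epsilon$ for all $p<\infty$, $r<\frac1{256}$. Then $v,\nabla v,\nabla^2v$ are $O(\epsilon)$. By \eqref{eq:div}, $\partial_tv+\Delta^2v=\partial_i\partial^aF_i+\partial^af$ as distributions in the interior of $P_{1/256}$. The components of $F$ and $f$ are polynomials without constant term in $\nabla u,\nabla^2u$, with coefficients that are smooth functions of $u$. So $\partial^aF$ and $\partial^af$ are such polynomials in $\nabla u,\dots,\nabla^ku$, and they are $O(\epsilon)$ by H\"older.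

Let $r<r'<\frac1{256}$ and let $\kappa$ be smooth on $\{t\le0\}$, equal to $1$ on $P_r$, vanishing outside $P_{r'}$ and near its lateral and bottom boundary. The commutator must be written with at most two derivatives on $v$. With $e=2\nabla\kappa\cdot\nabla v+v\Delta\kappa$ we have $\Delta(\kappa v)=\kappa\Delta v+e$, and $2\,\partial_i\kappa\,\partial_i\Delta v=\partial_i(2\,\partial_i\kappa\,\Delta v)-2\Delta\kappa\,\Delta v$, so
\[
\Delta^2(\kappa v)-\kappa\Delta^2v=\Delta e+2\,\partial_i\kappa\,\partial_i\Delta v+\Delta\kappa\,\Delta v=\partial_i\big(\partial_ie+2\,\partial_i\kappa\,\Delta v\big)-\Delta\kappa\,\Delta v .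
\]
Hence $(\partial_t+\Delta^2)(\kappa v)=\partial_i\tilde F_i+\tilde f$ as distributions on $\mathbb R^n\times(-\infty,0)$, where
\[
\tilde F_i=\kappa\,\partial^aF_i+\partial_ie+2\,\partial_i\kappa\,\Delta v,\qquad\tilde f=\partial_t\kappa\,v-\partial_i\kappa\,\partial^aF_i+\kappa\,\partial^af-\Delta\kappa\,\Delta v
\]
vanish outside $P_{r'}$ and are $O(\epsilon)$; we extend them by $0$ to $t>0$. Test this equation with $\Theta\zeta_\varphi$, where $\Theta\in C_c^\infty(\mathbb R^{n+1})$ equals $1$ near $P_{r'}$. This function lies in $C_c^\infty(\mathbb R^n\times(-\infty,0))$ because $\zeta_\varphi=0$ near $t=0$. By \eqref{eq:dual},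
\[
\int\langle\kappa v,\varphi\rangle=\int-\langle\tilde F_i,\partial_i\zeta_\varphi\rangle+\langle\tilde f,\zeta_\varphi\rangle=\int\langle\partial_ib*\tilde F_i+b*\tilde f,\varphi\rangle,
\]
so $\kappa v=\partial_i(b*\tilde F_i)+b*\tilde f$ on $\{t<0\}$. Lemma~\ref{lem:Lp} bounds $\nabla^3\partial_i(b*\tilde F_i)$ in $L^p$, and Young's inequality with $\nabla^3b\in L^1(\mathbb R^n\times(0,1))$ bounds $\nabla^3b*\tilde f$ in $L^p(P_{r'})$. Thus $\|\nabla^3v\|_{L^p(P_r)}\le C_{k,p,r}\epsilon$ for every $|a|=k-2$, which is the claim for $k+1$.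
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Let $\epsilon_1$ be so small that all the smallness requirements above hold. By Lemma~\ref{lem:boot}, the right side of
\begin{equation}\label{eq:strong}
\partial_tu=-\Delta^2u+\partial_iF_i+f
\end{equation}
and all its spatial derivatives have norm at most $C\epsilon$ in $L^p(P_{1/512})$. So for $m\ge1$, $\nabla^mu$ lies in the space-time Sobolev space $W^{1,p}(P_{1/512})$ with norm at most $C_{m,p}\epsilon$. The Sobolev embedding $W^{1,p}\subset C^0$ for $p>n+1$ on the Lipschitz domain $P_{1/512}\subset\mathbb R^{n+1}$ gives $|\nabla^mu|\le C_m\epsilon$. The right side of \eqref{eq:strong} is a polynomial in spatial derivatives of $u$ with coefficients smooth in $u$. Differentiating such an expression in $t$ by the chain and product rules, and replacing each $\partial_t\nabla^ju$ by means of \eqref{eq:strong}, gives an expression of the same kind. By induction on $l$, every $\partial_t^l\nabla^mu$ is such a polynomial, hence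 bounded by a constant $C_{l,m}$. Therefore $u\in W^{j,p}(P_{1/512})$ in space-time for all $j,p$, so $u$ is smooth in the interior and all its derivatives extend continuously to $P_{1/512}$, in particular to the top time.
\end{proof}

With Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}.

\begin{thebibliography}{1}
\bibitem{HHW} Jay Hineman, Tao Huang, Changyou Wang, \emph{Regularity and uniqueness of the heat flow of biharmonic maps}, arXiv:1208.4287 (2012).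
\end{thebibliography}
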